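# Lowering the regularity of an edge ideal while its projective dimension stays fixed

## The region one would first guess

Fix a field $K$. All graphs are finite and simple. For a graph $G$ on the vertex set $\{x_1,\dots,x_n\}$ with no isolated vertices, let $S=K[x_1,\dots,x_n]$ and let
$$I(G)=\langle x_ix_j \mid \{x_i,x_j\}\in E_G\rangle\subseteq S$$
be its edge ideal. Write $\operatorname{pd}(G)$ and $\operatorname{reg}(G)$ for the projective dimension and the Castelnuovo–Mumford regularity of $S/I(G)$. These are the width and the height of the Betti table. For $n\ge 2$ put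
$$\operatorname{pdrSpec}(n)=\{(p,r)\mid \text{some } G \text{ on } n \text{ vertices, without isolated vertices, has } \operatorname{pd}(G)=p,\ \operatorname{reg}(G)=r\}.$$

Ha and Hibi ("Max Min vertex cover and the size of Betti tables", arXiv:2002.02523) conjecture the following: for all $r,n\ge 2$, if $(p,r)\in\operatorname{pdrSpec}(n)$, then $(p,r-1)\in\operatorname{pdrSpec}(n)$. In words, if a table of a given width and height occurs on $n$ vertices, then so does the table of the same width and height one less.

The natural first guess is "yes, and we even know the whole spectrum". Set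
$$\ell_n(r)=2\sqrt{n-2(r-1)}+r-3 .$$
One of the results listed with the problem as known says that if $1\le r\le n/2$ and
$$\ell_n(r)\le p\le n-r, \tag{1}$$
then $(p,r)\in\operatorname{pdrSpec}(n)$. For $r=1$ the listed results say more: the values of $\operatorname{pd}(G)$ attained with $\operatorname{reg}(G)=1$ are exactly the integers $p$ with $2\sqrt n-2\le p\le n-1$, which is (1) for $r=1$. So let $R_n$ be the set of integer pairs $(p,r)$ with $1\le r\le n/2$ that satisfy (1), and guess
$$\operatorname{pdrSpec}(n)\overset{?}{=}R_n. \tag{2}$$

To test (2) we need a way to compute both invariants by hand.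

## Reading both invariants from independence complexes

For $W\subseteq V$ let $G[W]$ be the induced subgraph, and let $\overline H$ denote the complement of a graph $H$. A set of vertices is *independent* if it contains no edge. The **independence complex** $\operatorname{Ind}(H)$ is the simplicial complex of all independent sets of $H$. For instance, if $H$ is two disjoint edges $ab$, $cd$, then the maximal independent sets are $ac,ad,bc,bd$, so $\operatorname{Ind}(H)$ is a $4$-cycle. The edges of the complex $\operatorname{Ind}(H)$ are the edges of $\overline H$.

**(Ho) Hochster's formula.** For $W\subseteq V$, $\ \beta_{i,W}(S/I(G))=\dim_K\tilde H_{|W|-i-1}(\operatorname{Ind}(G[W]);K)$.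

Here $\operatorname{Ind}$ of the empty graph is $\{\emptyset\}$, whose only nonzero reduced homology is $\tilde H_{-1}=K$. If $\tilde H_k(\operatorname{Ind}(G[W]))\ne0$, then it contributes to homological degree $i=|W|-k-1$ and internal degree $|W|$, hence to row $|W|-i=k+1$ of the Betti table. So $\operatorname{reg}(G)$ is the maximum of $k+1$, and $\operatorname{pd}(G)$ is the maximum of $|W|-k-1$, over all pairs $(W,k)$ with $\tilde H_k(\operatorname{Ind}(G[W]);K)\neq 0$. Three consequences will be used throughout.

First, $\operatorname{reg}(G[U])\le\operatorname{reg}(G)$ for $U\subseteq V$, since fewer sets $W$ compete. A graph with an edge has regularity at least $1$, because the two ends of an edge form a disconnected independence complex. If two edges $ab$, $cd$ are the only edges of $G[\{a,b,c,d\}]$ (an *induced matching* of size $2$), then $\operatorname{reg}(G)\ge2$, by the $4$-cycle above.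

Second, isolated vertices do not affect the regularity: if $v$ is isolated in $G[W]$, then $\operatorname{Ind}(G[W])$ is a cone with apex $v$ and has no reduced homology. So $\operatorname{reg}$ also makes sense for graphs with isolated vertices, and deleting these changes nothing.

Third, if $G$ is a disjoint union of $G'$ and $G''$, then the tensor product over $K$ of the minimal resolutions for $G'$ and $G''$ is the minimal resolution for $G$. Hence $\operatorname{pd}$ and $\operatorname{reg}$ are additive over disjoint unions. A single edge has $S/\langle xy\rangle$, so $\operatorname{pd}=\operatorname{reg}=1$, and $m$ disjoint edges give $(m,m)$.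

A graph is *chordal* if it has no induced cycle of length at least $4$.

**(F) Fröberg.** If $\overline H$ is chordal, then $\operatorname{reg}(S/I(H))\le1$.

**Lemma 1.** If $\operatorname{reg}(G)=1$, then $\operatorname{pd}(G)$ is the maximum of $|W|-1$ over all $W$ for which $\overline{G[W]}$ is disconnected.

*Proof.* For $W\neq\emptyset$ the complex $\operatorname{Ind}(G[W])$ has a vertex, so $\tilde H_{-1}=0$. Since $\operatorname{reg}(G)=1$, only $k=0$ can occur, with $i=|W|-1$. Finally $\tilde H_0\ne0$ exactly when the complex is disconnected, and its $1$-skeleton is $\overline{G[W]}$. The set $W=\emptyset$ contributes only $i=0$, which does not matter since an edge contributes $i=1$. $\square$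

## Graphs on at most five vertices

For $n=2$ the only graph is an edge, with $(1,1)$; and $R_2=\{(1,1)\}$, since $2\sqrt2-2\approx0.83$.

For $n=3$ the graphs are the path $P_3$ and the triangle. Both complements are chordal, so $\operatorname{reg}=1$. Both complements are disconnected, so $\operatorname{pd}=2$ by Lemma 1. This gives $\{(2,1)\}=R_3$, since $2\sqrt3-2\approx1.46$.

For $n=4$ there are seven graphs without isolated vertices: two disjoint edges, $P_4$, the star $K_{1,3}$, the cycle $C_4$, the triangle with one pendant edge, $K_4$ minus an edge, and $K_4$. Two disjoint edges give $(2,2)$. The only non-chordal graph on four vertices is $C_4$, whose complement is two disjoint edges, so the other six graphs have regularity $1$. Of these, $P_4$ has connected complement $P_4$, while a three-vertex subpath has disconnected complement, so $P_4$ gives $(2,1)$. The other five graphs have disconnected complements: $C_4$ has complement two disjoint edges, and each of the other four has a vertex adjacent to all others. They give $(3,1)$. So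
$$\operatorname{pdrSpec}(4)=\{(2,1),(3,1),(2,2)\}=R_4,$$
where $\ell_4(1)=2$ and $\ell_4(2)=2\sqrt2-1\approx1.83$.

For $n=5$ we have $\ell_5(1)\approx2.47$ and $\ell_5(2)\approx2.46$, so $R_5=\{(3,1),(4,1),(3,2)\}$. Now take the *bowtie*: two triangles $zab$ and $zcd$ sharing the vertex $z$. Its independence complex is the $4$-cycle on $a,b,c,d$ together with the separate point $z$. It has dimension $1$, so $\operatorname{reg}\le2$, and the $4$-cycle gives $\operatorname{reg}=2$. With $W=V$ the complex is disconnected, so (Ho) gives $\beta_{5-0-1}\ne0$, that is, $\operatorname{pd}\ge4$. Since $|W|-k-1\le 5-0-1$ for nonempty $W$, in fact $\operatorname{pd}=4$. Thus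
$$(4,2)\in\operatorname{pdrSpec}(5)\setminus R_5 .$$

The guess (2) is false: the upper bound $p\le n-r$ is not a true restriction. The conjecture itself survives here, because $(4,1)\in\operatorname{pdrSpec}(5)$ as well. The result of this lecture is that the conjecture is true, that the lower bound $\ell_n(r)\le p$ in the guess is right, and that the correct upper bound is simply $p\le n-1$, except when $r=n/2$.

## Statements

Throughout, $G$ is a graph on $V$ with $|V|=n\ge2$ and no isolated vertices, $p=\operatorname{pd}(G)$ and $r=\operatorname{reg}(G)$. A *vertex cover* is a set of vertices meeting every edge, and it is minimal if no proper subset is one. Let $b$ be the largest size of a minimal vertex cover of $G$. For example, the star $K_{1,m}$ has two minimal vertex covers, the center and the set of all leaves, so $b=m$.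

**Theorem A.** $r\le b\le p$ and
$$n\le 2b+\frac{(b-r-1)^2}{4}\le 2p+\frac{(p-r-1)^2}{4}.$$
Equivalently to the bound in terms of $p$, we have $p\ge 2\sqrt{n-2(r-1)}+r-3$.

**Theorem B (the conjecture).** For all $r,n\ge2$: if $(p,r)\in\operatorname{pdrSpec}(n)$, then $(p,r-1)\in\operatorname{pdrSpec}(n)$.

**Theorem C (classification).** For $n\ge2$,
$$\operatorname{pdrSpec}(n)=\Big\{(p,r): 1\le r\le \tfrac{n-1}{2},\ 2\sqrt{n-2(r-1)}+r-3\le p\le n-1\Big\}\ \cup\ \big\{(\tfrac n2,\tfrac n2)\ \text{if } n \text{ is even}\big\}.$$
In particular the spectrum does not depend on $K$. Moreover, for all integers $p\ge r\ge1$, the largest $n$ with $(p,r)\in\operatorname{pdrSpec}(n)$ is exactly $2p+\big\lfloor\frac{(p-r-1)^2}{4}\big\rfloor$.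

## Why single-edge moves get stuck

To prove Theorem B, one would first try to start from a graph $G$ realizing $(p,r)$ and modify it, one edge at a time, until the regularity has dropped by one, keeping $p$ under control. On two disjoint edges this works: adding an edge gives $P_4$, and $(2,2)$ becomes $(2,1)$. Here is where it stops.

Take a triangle $x_1x_2x_3$ with one leaf $l_i$ attached to each $x_i$; this graph is called the *net*. Let $G$ be the disjoint union of the net and an edge $uv$, so $n=8$. The next section but one shows that the net has $(\operatorname{pd},\operatorname{reg})=(3,1)$, so $G$ has $(4,2)$. For each $i$, the edges $uv$ and $x_il_i$ form an induced matching on $D_i=\{u,v,x_i,l_i\}$. Now add or delete one edge, without isolating a vertex. The changed pair is not $\{u,v\}$, since deleting $uv$ isolates $u$. As $D_i\cap D_j=\{u,v\}$ for $i\ne j$, the changed pair lies in at most one of $D_1,D_2,D_3$. So at least two of the induced matchings survive, and the regularity is still at least $2$. No single-edge move lowers it.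

Adding the three edges $ux_1,ux_2,ux_3$ together does work: the result is $K_4$ with one leaf at each vertex, which has $(4,1)$ by the same section. But several edges have to move at once, and nothing in a general $G$ tells us which ones. So we do not modify $G$ at all. We prove that membership of $(p,r)$ forces a numerical inequality (Theorem A), deduce the corresponding inequality for $(p,r-1)$, and realize $(p,r-1)$ by an explicit graph.

## Covers bound the width, cliques bound the height

**Lemma 2.** $\operatorname{pd}(G)\ge b$ and $\operatorname{pd}(G)\le n-1$.

*Proof.* The minimal primes of the squarefree ideal $I=I(G)$ are the ideals generated by the minimal vertex covers. Take $P$ generated by a minimal vertex cover of size $b$; it has height $b$. As $I$ is radical, $I_P=PS_P$, so $\operatorname{depth}S_P/I_P=0$. Localization does not increase projective dimension, and Auslander–Buchsbaum gives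
$$\operatorname{pd}(S/I)\ge\operatorname{pd}(S_P/I_P)=\operatorname{depth}S_P-\operatorname{depth}S_P/I_P=b.$$
For the upper bound, let $\mathfrak m=(x_1,\dots,x_n)$. The associated primes of the radical ideal $I$ are its minimal primes. All of these are contained in $\mathfrak m$, and $I$ is their intersection. If $\mathfrak m$ were one of them, it would be the only one, and $I=\mathfrak m$, which is false since $I$ is generated by quadrics. So $\mathfrak m$ is not associated, $\operatorname{depth}S/I\ge1$, and $\operatorname{pd}(S/I)=n-\operatorname{depth}S/I\le n-1$. $\square$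

**(KM) Kalai–Meshulam** (J. Combin. Theory Ser. A 113, 2006). For squarefree monomial ideals, $\operatorname{reg}(S/\sum I_i)\le\sum\operatorname{reg}(S/I_i)$.

A *clique* is a set of pairwise adjacent vertices; a single vertex is a clique. A graph is *split* if its vertex set is the disjoint union of a clique and an independent set. The net is split, with the triangle as clique and the leaves as independent set. The complement of a split graph is split, since the two parts exchange roles.

**Lemma 3.** Let $Q_1,\dots,Q_t$ be cliques of $G$ such that every edge of $G$ meets some $Q_i$. Then $\operatorname{reg}(G)\le t$.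

*Proof.* First, split graphs are chordal. Suppose that a split graph has an induced cycle of length $k\ge4$. Such a cycle contains no triangle, so it has at most two vertices in the clique, and if it has two, they are consecutive on the cycle. Removing them leaves a path or cycle on at least $k-2\ge2$ vertices, hence two adjacent vertices outside the clique, contradicting independence.

Let $G_i$ be the graph on $V$ whose edges are the edges of $G$ that meet $Q_i$. In $G_i$ the set $Q_i$ is a clique and $V\setminus Q_i$ is independent. So $G_i$ is split, its complement is split, hence chordal, and (F) gives $\operatorname{reg}(S/I(G_i))\le1$. By hypothesis $I(G)=\sum_iI(G_i)$, and (KM) gives $\operatorname{reg}(G)\le t$. $\square$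

**Corollary 4.** If $M$ is a maximal matching of $G$, then $\operatorname{reg}(G)\le|M|$. In particular $r\le n/2$, and $G$ has a matching of size at least $r$.

*Proof.* By maximality every edge of $G$ meets an edge of $M$. Apply Lemma 3 to the edges of $M$, regarded as cliques with two vertices. $\square$

## Cliques with leaves fill the region (1)

The purpose of this section is to have explicit graphs for the known result (1). It is listed with the problem; here is a proof, so that the notes stand on their own.

Let $c\ge1$ and let $w_1,\dots,w_c\ge0$ be integers with maximum $w\ge1$. Let $Q(w_1,\dots,w_c)$ be the clique on $x_1,\dots,x_c$ with $w_i$ leaves attached to $x_i$. It has $c+\sum w_i$ vertices and no isolated vertex. The net is $Q(1,1,1)$.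

**Lemma 5.** $Q(w_1,\dots,w_c)$ has $\operatorname{reg}=1$ and $\operatorname{pd}=c-1+w$.

*Proof.* The graph is split, so its complement is chordal, and $\operatorname{reg}=1$ by (F) because there is an edge. By Lemma 1 we need the largest $W$ with $\overline{G[W]}$ disconnected. If $W$ contains no leaf, then $|W|\le c$. If $W$ contains a leaf of $x_i$, then in $\overline{G[W]}$ this leaf is adjacent to every vertex except possibly $x_i$. So $\overline{G[W]}$ can be disconnected only if $x_i\in W$ and $x_i$ is isolated in $\overline{G[W]}$, that is, $x_i$ is adjacent in $G$ to all other vertices of $W$. Then $W$ consists of clique vertices and leaves of $x_i$, so $|W|\le c+w_i$. Conversely, take $i$ with $w_i=w$ and let $W$ be the clique together with the leaves of $x_i$. Here $x_i$ is isolated in $\overline{G[W]}$, so that complement is disconnected, and $|W|=c+w$. $\square$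

**Proposition 6 (known realization result).** If $1\le r\le n/2$ and $\ell_n(r)\le p\le n-r$, then $(p,r)\in\operatorname{pdrSpec}(n)$.

*Proof.* Let first $r=1$, so $2\sqrt n-2\le p\le n-1$. Then $n\le(p+2)^2/4$, and since $n$ is an integer, $n\le\lfloor(p+2)^2/4\rfloor$. Also $p\ge2\sqrt2-2>0$, so $p\ge1$. Choose $w=\max(1,\lfloor p/2\rfloor)$ and $c=p+1-w\ge1$. For $p\ge2$ the integers $w+1$ and $c$ have sum $p+2$ and differ by at most $1$, so $c(w+1)=\lfloor(p+2)^2/4\rfloor\ge n$. For $p=1$ we have $n\le 2$ and $c(w+1)=2\ge n$. Thus $n-c\le cw$, and $n-c\ge p+1-c=w$. Hence $n-c$ can be written as $w_1+\dots+w_c$ with $0\le w_i\le w$ and $w_1=w$. By Lemma 5, $Q(w_1,\dots,w_c)$ has $n$ vertices and realizes $(c-1+w,1)=(p,1)$.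

For general $r$, put $n'=n-2(r-1)\ge2$ and $p'=p-(r-1)$. The hypothesis says exactly that $2\sqrt{n'}-2\le p'\le n'-1$. Take a graph on $n'$ vertices realizing $(p',1)$ and add $r-1$ disjoint edges. By additivity the result realizes $(p,r)$ on $n$ vertices. $\square$

## What a union bound gives, and what it overlooks

We turn to Theorem A. By Lemma 2 it suffices to bound $n$ from above in terms of $b$ and $r$. Fix a **maximum** independent set $A$ of $G$ and let $C=V\setminus A$, $c=|C|$. The complement of a maximal independent set is a minimal vertex cover, and conversely, so $C$ is a minimal vertex cover of smallest size, and $c\le b$. Put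
$$W=b-c\ge0 .$$
(From here to the end of the proof of Theorem A, $W$ is this number.) As $n=c+|A|$, we have to bound $|A|$. For $X\subseteq C$ let $N_A(X)$ be the set of vertices of $A$ adjacent to some vertex of $X$. Since there are no isolated vertices and $A$ is independent, $N_A(C)=A$.

Since $b$ is the largest size of a minimal cover, each maximal independent set $J$ gives information. We will see in Step 2 below that $X=J\cap C$ satisfies $|N_A(X)|\le|X|+W$. So the obvious plan is to color $G[C]$ with $\chi=\chi(G[C])$ colors, extend each color class to a maximal independent set $J_i$, put $X_i=J_i\cap C$, and add up: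
$$|A|\le\sum_{i=1}^{\chi}|N_A(X_i)|\le\sum_{i=1}^{\chi}|X_i|+\chi W .$$
If the $X_i$ were disjoint, the right side would be $c+\chi W$. But the extension of a color class may contain vertices of other classes, so the $X_i$ overlap, and $\sum|X_i|$ may exceed $c$.

The overlap can be unavoidable. In the net, name the triangle $a,x,y$ and call the leaves $v,x',y'$, attached to $a,x,y$ respectively. The set $A=\{a,x',y'\}$ is independent, and it is maximum because the matching $av,xx',yy'$ covers all six vertices. Then $C=\{x,y,v\}$, and $G[C]$ is the edge $xy$ with $v$ isolated, so $\chi=2$. A maximal independent set containing $x$ omits $a$, and $a$ is the only neighbor of $v$, so it must contain $v$. The same holds for $y$. So, whatever coloring and extensions we choose, the two sets are $X_1=\{x,v\}$ and $X_2=\{y,v\}$, and $|X_1|+|X_2|=4>3=c$.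

The same example shows the remedy. The vertex $v$ is counted twice on the right, but its neighbor $a$ is also counted twice on the left, since $N_A(X_1)=\{a,x'\}$ and $N_A(X_2)=\{a,y'\}$. If every overlap $O$ on the right produces an overlap of at least $|O|$ on the left, the double counting cancels. This is what the *maximality of $|A|$* provides: an independent set $O\subseteq C$ with $|N_A(O)|<|O|$ could be exchanged for $N_A(O)$ to enlarge $A$.

## Proof of Theorem A

We keep $A,C,c,W$ and $\chi=\chi(G[C])$ as above. As $G$ has an edge, $C\neq\emptyset$ and $\chi\ge1$.

**Step 1. A lower bound for neighborhoods, from the choice of $A$: if $X\subseteq C$ is independent, then $|N_A(X)|\ge|X|$.** The set $(A\setminus N_A(X))\cup X$ is independent, so it has at most $|A|$ elements. Hence $|A|-|N_A(X)|+|X|\le|A|$.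

**Step 2. An upper bound for neighborhoods, from the definition of $b$: if $J$ is a maximal independent set and $X=J\cap C$, then $|N_A(X)|\le|X|+W$.** We first compute $J\cap A$. Clearly $J\cap A\subseteq A\setminus N_A(X)$. Conversely, a vertex of $A\setminus N_A(X)$ is adjacent to no vertex of $X$ and to no vertex of $A$, so it is adjacent to no vertex of $J$ and lies in $J$ by maximality. So $J\cap A=A\setminus N_A(X)$. The minimal vertex cover $V\setminus J$ therefore has size
$$n-|J|=(c+|A|)-\big(|A|-|N_A(X)|+|X|\big)=c-|X|+|N_A(X)|,$$
and this is at most $b=c+W$.

**Step 3. Counting $A$ with the overlaps canceled: $|A|\le c+\chi W$.** Partition $C$ into independent sets $T_1,\dots,T_\chi$. Extend each $T_i$ to a maximal independent set $J_i$ of $G$, and let $X_i=J_i\cap C\supseteq T_i$. Then $\bigcup_iX_i=C$ and $\bigcup_iN_A(X_i)=N_A(C)=A$. For each $i$ put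
$$O_i=X_i\cap\bigcup_{j<i}X_j .$$
As a subset of $X_i$, the set $O_i$ is independent. Moreover $N_A(O_i)\subseteq N_A(X_i)\cap\bigcup_{j<i}N_A(X_j)$, because each vertex of $O_i$ lies in $X_i$ and in some earlier $X_j$. So the number of new vertices of $A$ reached at stage $i$ satisfies
$$\Big|N_A(X_i)\setminus\bigcup_{j<i}N_A(X_j)\Big|\le|N_A(X_i)|-|N_A(O_i)|\le|X_i|+W-|O_i|=\Big|X_i\setminus\bigcup_{j<i}X_j\Big|+W .$$
The second inequality uses Step 2 for $X_i$ and Step 1 for $O_i$. Now sum over $i$. The left sides add up to $|A|$. On the right, the sets $X_i\setminus\bigcup_{j<i}X_j$ partition $C$, so the sum is $c+\chi W$.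

**Step 4. Bringing in the regularity: $r\le c+1-\chi$.** We use the following classical inequality.

**(NG) Nordhaus–Gaddum.** For a graph $H$ with at least one vertex, $\chi(H)+\chi(\overline H)\le|V(H)|+1$.

Its proof is a short induction. For one vertex, $1+1=2$. Let $|V(H)|=m\ge2$ and $v\in V(H)$. By induction $\chi(H-v)+\chi(\overline H-v)\le m$, and restoring $v$ raises each of the two numbers by at most $1$. If at most one of them rises, the sum is at most $m+1$. If both rise, then $v$ has a neighbor in every color class of an optimal coloring of $H-v$, so $\deg_H(v)\ge\chi(H-v)$, and likewise $\deg_{\overline H}(v)\ge\chi(\overline H-v)$. The two degrees add up to $m-1$, so $\chi(H)+\chi(\overline H)\le(m-1)+2=m+1$.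

To prove Step 4, let $\theta=\chi(\overline{G[C]})$. A coloring of $\overline{G[C]}$ with $\theta$ colors is a partition of $C$ into $\theta$ cliques of $G$. Every edge of $G$ meets $C$, so Lemma 3 gives $r\le\theta$, and (NG) gives $\theta\le c+1-\chi$. In particular, since $\chi\ge1$ and by Lemma 2,
$$r\le c\le b\le p .$$

**Step 5. Balancing $\chi$ against $W$.** By Step 3,
$$n=c+|A|\le2c+\chi W=2(b-W)+\chi W=2b+(\chi-2)W. \tag{3}$$
If $\chi=1$, this gives $n\le2b$. If $\chi\ge2$, then Step 4 gives $c-r-1\ge\chi-2$, so
$$b-r-1=c+W-r-1\ge W+(\chi-2)\ge0 .$$
The two nonnegative numbers $\chi-2$ and $W$ have sum at most $b-r-1$, so by the arithmetic–geometric mean inequality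
$$(\chi-2)W\le\frac{(W+\chi-2)^2}{4}\le\frac{(b-r-1)^2}{4}.$$
In both cases $n\le2b+\frac{(b-r-1)^2}{4}$.

**Step 6. Passing from $b$ to $p$.** The function $f(x)=2x+\frac{(x-r-1)^2}{4}$ has derivative $2+\frac{x-r-1}{2}$, which is nonnegative for $x\ge r-3$. Since $p\ge b\ge r$, we get $f(b)\le f(p)$, hence $n\le2p+\frac{(p-r-1)^2}{4}$.

**Step 7. The square-root form.** With $t=p-r+1$ we have $\frac{(t+2)^2}{4}-\frac{(t-2)^2}{4}=2t=2p-2(r-1)$, that is,
$$2p+\frac{(p-r-1)^2}{4}=\frac{(p-r+3)^2}{4}+2(r-1). \tag{4}$$
So the bound says $n-2(r-1)\le\frac{(p-r+3)^2}{4}$. Here $n-2(r-1)\ge2>0$ by Corollary 4, and $p-r+3>0$, so taking square roots is an equivalence, and the bound says $2\sqrt{n-2(r-1)}\le p-r+3$. This is $p\ge2\sqrt{n-2(r-1)}+r-3$. $\blacksquare$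

One can watch (3) become an equality. Let every $x_i$ in a clique of size $c$ have exactly $w\ge1$ leaves. Any independent set contains at most one $x_i$, and then none of the $w$ leaves of that $x_i$, so the set of all leaves is a maximum independent set $A$, with $|A|=cw$; then $C$ is the clique and $\chi=c$. The minimal covers are the clique itself, of size $c$, and the sets obtained from it by exchanging one $x_i$ for its leaves, of size $c-1+w$. So $b=c-1+w$ and $W=w-1$. Then $2b+(\chi-2)W=2(c-1+w)+(c-2)(w-1)=cw+c=n$.

## Cones over matchings: realizing $p\ge n-r$

The bowtie violated the guess (2). It is the cone over two disjoint edges, and cones of this kind supply everything that (1) leaves out.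

**Lemma 7.** Let $1\le d\le s$ and $n\ge2s+1$ be integers. Then $(n-d,s)\in\operatorname{pdrSpec}(n)$.

*Proof.* Let $H$ be the disjoint union of $s-d+1\ge1$ edges and $n-2s-1\ge0$ isolated vertices. Let $H^*$ be obtained from $H$ by adding a vertex $z$ adjacent to all vertices of $H$, and let $G$ be the disjoint union of $H^*$ and $d-1$ edges. Then $G$ has no isolated vertices, and its number of vertices is
$$2(d-1)+2(s-d+1)+(n-2s-1)+1=n .$$
For $d=1$, $s=2$, $n=5$ this is the bowtie.

Let $k=2(s-d+1)+(n-2s-1)=n-2d+1$ be the number of vertices of $H$. For $U\subseteq V(H)$, the complex $\operatorname{Ind}(H^*[U\cup\{z\}])$ is the disjoint union of $\operatorname{Ind}(H[U])$ and the point $z$.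

*Projective dimension of $H^*$.* For $U=V(H)\ne\emptyset$ this disjoint union is disconnected, so $\tilde H_0\ne0$ on the full set of $k+1$ vertices, and (Ho) gives $\beta_{k,V(H^*)}\ne0$. By Lemma 2, $\operatorname{pd}(H^*)\le(k+1)-1=k$. So $\operatorname{pd}(H^*)=k$.

*Regularity of $H^*$.* Vertex sets without $z$ are subsets of $V(H)$ and contribute $\operatorname{reg}(H)$ to the maximum. For sets $U\cup\{z\}$ with $U\ne\emptyset$, the added point changes only $\tilde H_0$, so such sets contribute nothing beyond $\max(\operatorname{reg}(H),1)$. For $U=\emptyset$ the complex is a single point, which has no reduced homology. So $\operatorname{reg}(H^*)=\max(\operatorname{reg}(H),1)$. As isolated vertices do not matter, $\operatorname{reg}(H)=s-d+1\ge1$, and $\operatorname{reg}(H^*)=s-d+1$.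

By additivity over disjoint unions, $\operatorname{pd}(G)=(d-1)+(n-2d+1)=n-d$ and $\operatorname{reg}(G)=(d-1)+(s-d+1)=s$. $\square$

## Proof of Theorem B

Let $r\ge2$ and $(p,r)\in\operatorname{pdrSpec}(n)$. We know $n\ge2r$ by Corollary 4, $p\le n-1$ by Lemma 2, and $p\ge r$ by Theorem A.

**Step 1. The lower bound for $r-1$: $p\ge\ell_n(r-1)$.** One would like to say that $\ell_n(r-1)\le\ell_n(r)$, but this is false in general: $\ell_4(1)=2$ while $\ell_4(2)=2\sqrt2-1\approx1.83$. The integrality of $n$ and $p$ saves the step. We claim
$$n\le2p+\frac{(p-r)^2}{4}. \tag{5}$$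
If $p\ge r+1$, then $0\le p-r-1\le p-r$, and (5) follows from Theorem A. If $p=r$, then Theorem A gives $n\le2p+\frac14$, so $n\le2p$ since $n$ and $p$ are integers, and this is (5).

Identity (4) with $r-1$ in place of $r$ turns (5) into $n-2(r-2)\le\frac{(p-r+4)^2}{4}$. Since $p-r+4>0$ and $n-2(r-2)>0$, this says
$$p\ge2\sqrt{n-2(r-2)}+(r-1)-3=\ell_n(r-1).$$

**Step 2. Realization when $p\le n-(r-1)$.** We have $1\le r-1\le n/2$ and $\ell_n(r-1)\le p\le n-(r-1)$, so Proposition 6, applied with $r-1$, gives $(p,r-1)\in\operatorname{pdrSpec}(n)$.

**Step 3. Realization when $p\ge n-r+2$.** These are the remaining integers $p$. Put $d=n-p$ and $s=r-1$. Then $d\ge1$ because $p\le n-1$, and $d\le r-2\le s$, and $n\ge2r\ge2s+1$. Lemma 7 gives $(p,r-1)=(n-d,s)\in\operatorname{pdrSpec}(n)$. $\blacksquare$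

## Proof of Theorem C

**Step 1. Every pair satisfies the inequalities.** Let $G$ realize $(p,r)$ on $n$ vertices. Then $r\ge1$ because $G$ has an edge, $r\le n/2$ by Corollary 4, $p\le n-1$ by Lemma 2, and $p\ge2\sqrt{n-2(r-1)}+r-3$ by Theorem A. If $r<n/2$, then $r\le\frac{n-1}{2}$, and $(p,r)$ lies in the first set. It remains to treat $r=n/2$.

**Step 2. The extreme row: if $n=2r$, then $G$ is a disjoint union of $r$ edges, so $p=r=n/2$.** By Corollary 4, $G$ has a matching $M$ with $r$ edges, which covers all $n=2r$ vertices. We regard $M$ as a graph on $V$. Since the edges of $M$ are edges of $G$, $\operatorname{Ind}(G)$ is a subcomplex of $\Delta=\operatorname{Ind}(M)$. The facets of $\Delta$ are the sets containing exactly one end of each edge of $M$; so $\Delta$ is the boundary complex of the $r$-dimensional cross-polytope, of dimension $r-1$.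

By (Ho) and $\operatorname{reg}(G)=r$, there is $U\subseteq V$ with $\tilde H_{r-1}(\operatorname{Ind}(G[U]);K)\ne0$. The complex $\operatorname{Ind}(G[U])$ has dimension at most $r-1$, so this homology consists of cycles: there is a nonzero $(r-1)$-cycle $\zeta$ supported on facets of $\Delta$ that belong to $\operatorname{Ind}(G[U])$. We claim that every facet of $\Delta$ occurs in $\zeta$. Let $F$ be a facet with nonzero coefficient in $\zeta$, let $u\in F$, let $uu'\in M$, and let $F'=(F\setminus\{u\})\cup\{u'\}$. The face $F\setminus\{u\}$ lies in exactly two facets of $\Delta$, namely $F$ and $F'$. Its coefficient in $\partial\zeta=0$ vanishes, so the coefficient of $F'$ in $\zeta$ is plus or minus that of $F$, hence nonzero. (For $r=1$ the face is $\emptyset$, and this is the reduced boundary.) Any facet can be reached from any other by such exchanges, which proves the claim.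

Hence $\operatorname{Ind}(G[U])$ contains all facets of $\Delta$. So $\operatorname{Ind}(G)\supseteq\Delta$, and therefore $\operatorname{Ind}(G)=\Delta$. A graph is determined by its independence complex, since its edges are the non-faces of size $2$. So $G=M$, and $p=r=n/2$ by additivity.

**Step 3. Every listed pair occurs.** If $n$ is even, $n/2$ disjoint edges realize $(\frac n2,\frac n2)$. Now let $1\le r\le\frac{n-1}{2}$ and $2\sqrt{n-2(r-1)}+r-3\le p\le n-1$. If $p\le n-r$, Proposition 6 applies. If $p\ge n-r$, put $s=r$ and $d=n-p\in\{1,\dots,r\}$; since $n\ge2r+1$, Lemma 7 gives $(p,r)\in\operatorname{pdrSpec}(n)$. This proves the formula for $\operatorname{pdrSpec}(n)$. Its right side does not involve $K$, so the spectrum does not depend on $K$.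

**Step 4. The largest $n$ for given $p\ge r\ge1$.** Put $n=2p+\lfloor\frac{(p-r-1)^2}{4}\rfloor$. Then $n\ge2p\ge2r$, so $r\le n/2$. Also $p\le n-p\le n-r$, using $n\ge2p$ and $p\ge r$. By (4), $n-2(r-1)\le\frac{(p-r+3)^2}{4}$, and since $p-r+3>0$ this gives $p\ge2\sqrt{n-2(r-1)}+r-3$. So $(p,r)\in\operatorname{pdrSpec}(n)$ by Proposition 6. By Theorem A, every $n$ with $(p,r)\in\operatorname{pdrSpec}(n)$ satisfies $n\le2p+\frac{(p-r-1)^2}{4}$, and as $n$ and $2p$ are integers, $n\le2p+\lfloor\frac{(p-r-1)^2}{4}\rfloor$. $\blacksquare$

For $n=5$ the theorem gives $r\in\{1,2\}$ and $3\le p\le4$ in both rows, so $\operatorname{pdrSpec}(5)=\{(3,1),(4,1),(3,2),(4,2)\}$: the guessed region $R_5$ and the bowtie.
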